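# Finitely many 3-dicritical digraphs have at least $\binom n2$ arcs

## 1. Dicolorings and 3-dicritical digraphs

All digraphs are finite, without loops and without parallel arcs. Both arcs $uv$ and $vu$ may be present; the pair is then called a *digon*. We write $n(D)$ and $m(D)$ for the numbers of vertices and arcs of $D$, and $u\to v$ when $uv$ is an arc. Writing $u\to v$ says nothing about $vu$. Two distinct vertices are *adjacent* if at least one arc joins them. "Cycle" and "path" always mean directed cycle and directed path; a digon is a cycle of length 2. A set $X$ of vertices is *acyclic* if the induced subdigraph $D[X]$ contains no cycle. Two elementary facts are used all the time: a closed walk of positive length contains a cycle, and the vertices of an acyclic digraph can be listed in a *topological order*, in which every arc goes from an earlier to a later vertex.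

**Definition (dicoloring).** A *$k$-dicoloring* of $D$ is a partition of $V(D)$ into $k$ acyclic sets (empty sets allowed). $D$ is *$k$-dicolorable* if it has one.

For example, a directed triangle is not 1-dicolorable but is 2-dicolorable: put one vertex in one class and the other two in the other. In a dicoloring the two ends of a digon always get different colors.

**Definition (3-dicritical).** $D$ is *3-dicritical* if $D$ is not 2-dicolorable, but every proper subdigraph of $D$ is.

If $D$ has no isolated vertex, then every proper subdigraph is contained in $D\setminus uv$ for some arc $uv$, so it suffices to check that each $D\setminus uv$ is 2-dicolorable. Here are three examples.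

*Example A: bidirected odd cycles.* Replace each edge of an undirected cycle of odd length $n\ge3$ by a digon. A 2-dicoloring would be a proper 2-coloring of an odd cycle, which does not exist. After the arc $uv$ is deleted, color the remaining path from $u$ to $v$ alternately. Then $u$ and $v$ get the same color, and the only arc inside a color class is $vu$, so both classes are acyclic. The digraph is 3-dicritical and has $2n$ arcs.

*Example B: the digraph $W$.* Take a directed triangle on $\{2,3,4\}$ and a vertex $1$ joined by a digon to each of $2,3,4$. In a 2-dicoloring, $2,3,4$ would all have the color different from that of $1$, but they form a cycle. If we delete an arc of the triangle, $\{1\},\{2,3,4\}$ is a 2-dicoloring. If we delete an arc between $1$ and $2$, then $\{1,2\},\{3,4\}$ is one; the other digons are handled in the same way. So $W$ is 3-dicritical, with 4 vertices and 9 arcs.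

*Example C: the tournament $P_7$.* The vertices are the integers modulo 7, and $i\to i+1,\ i+2,\ i+4$. For each pair $i\ne j$ exactly one of $j-i$, $i-j$ lies in $\{1,2,4\}$, so this is a tournament with 21 arcs. The out-neighborhood of $0$ is $\{1,2,4\}$, and $1\to2\to4\to1$; by translation every out-neighborhood is a directed triangle. An acyclic set of 4 vertices would have a first vertex dominating the other three, which would then be its whole out-neighborhood, a cycle. So acyclic sets have at most 3 vertices, and 7 vertices cannot be covered by two of them. For criticality, the maps $x\mapsto ax+b$ with $a\in\{1,2,4\}$ are automorphisms and act transitively on the 21 arcs, so it suffices to delete the arc $0\to1$. Then $\{0,1,3,5\}$ carries the arcs $1\to3$, $1\to5$, $3\to5$, $3\to0$, $5\to0$, which is acyclic with order $1,3,5,0$; and $\{2,4,6\}$ carries $2\to4$, $2\to6$, $4\to6$. So $P_7$ is 3-dicritical.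

**Definition (semi-complete).** A digraph is *semi-complete* if every two distinct vertices are adjacent.

$W$ and $P_7$ are semi-complete; the bidirected 5-cycle is not, since it has 5 non-adjacent pairs.

## 2. The finiteness conjecture for $m\ge\binom n2$

A semi-complete digraph has at least $\binom n2$ arcs, and it is known that only finitely many semi-complete digraphs are 3-dicritical. What if the condition on pairs is replaced by the condition on the number of arcs alone? Digons may then compensate for non-adjacent pairs. The following conjecture is stated in Frédéric Havet, Florian Hörsch and Lucas Picasarri-Arrieta, "The 3-dicritical semi-complete digraphs", arXiv:2402.12014 (2024). Digraphs are counted up to isomorphism.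

**Conjecture.** There is only a finite number of 3-dicritical digraphs $D$ on $n$ vertices that satisfy $m(D)\ge\binom n2$.

We prove that it is true, in a stronger form.

**Theorem 1.** For every constant $C\ge0$ there are only finitely many 3-dicritical digraphs $D$ with $m(D)\ge\binom{n(D)}2-C\,n(D)$.

The conjecture is the case $C=0$. The result on semi-complete digraphs will not be used.

## 3. Orders three, four, five and seven by hand

With at most 2 vertices, singletons give a 2-dicoloring, so $n\ge3$.

*Three vertices.* Every partition into a pair and a single vertex must fail, so every pair is a digon: $D$ is the bidirected triangle, with $6\ge3$ arcs.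

*Four vertices.* $D$ does not contain the bidirected triangle, because the latter would be a proper subdigraph that is not 2-dicolorable. Each partition into two pairs must fail, so each of the three perfect matchings of the four vertices contains a digon. Pick one digon from each matching. The three picked pairs form a triangle or a star, and a triangle is excluded. So some vertex, say $1$, forms digons with $2,3,4$. The partition $\{1\},\{2,3,4\}$ fails, so $\{2,3,4\}$ contains a cycle. It contains no digon, since a digon on $\{2,3\}$, say, would make $\{1,2,3\}$ a bidirected triangle. So it contains a directed triangle, and $D$ contains $W$. By criticality $D=W$, with $9\ge6$ arcs.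

*Five and seven vertices.* The bidirected 5-cycle has $10=\binom52$ arcs: it satisfies the bound with equality, with 5 digons and 5 non-adjacent pairs. The bidirected 7-cycle has $14<21$ arcs and does not. The tournament $P_7$ has exactly $21=\binom72$ arcs.

The 5-cycle shows that the digraphs in question need not be semi-complete. How many pairs can be non-adjacent?

## 4. Digons form a forest, so non-adjacent pairs are few

**Lemma 2.** If $D$ is 3-dicritical and not a bidirected odd cycle, the undirected graph formed by its digons is a forest.

*Proof.* Suppose this graph contains a cycle $Q$, of length at least 3. If $Q$ is odd, the bidirected $Q$ is a subdigraph of $D$ that is not 2-dicolorable, so $D$ equals it, which is excluded. If $Q$ is even, let $\{u,v\}$ be an edge of $Q$ and take a 2-dicoloring of $D\setminus uv$. The other edges of $Q$ are still digons, so the colors alternate along the path $Q$ minus the edge $\{u,v\}$. This path has odd length, so $u$ and $v$ get different colors. Hence no monochromatic cycle of $D$ uses the arc $uv$, and the coloring is a 2-dicoloring of $D$, a contradiction. $\square$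

Now let $D$ be 3-dicritical with $m\ge\binom n2-Cn$. Let $\nu$ be its number of non-adjacent pairs and $\delta$ its number of digons. Counting arcs pair by pair, $m=\binom n2-\nu+\delta$. A bidirected odd cycle has $m=2n$, so only finitely many of them satisfy the bound. Otherwise $\delta\le n-1$ by Lemma 2, so $\nu\le Cn+n-1\le(C+1)n$. There are finitely many digraphs of each order, so Theorem 1 follows, with $K$ any integer that is at least $C+1$, from the next statement.

**Theorem 3.** For every integer $K\ge1$ there is $n_0(K)$ such that no 3-dicritical digraph on $n\ge n_0(K)$ vertices has at most $Kn$ non-adjacent pairs.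

**Definition ($d(x)$).** For $x\in V(D)$, let $d(x)$ be the number of vertices different from $x$ that are not adjacent to $x$.

In the bidirected 5-cycle $d(x)=2$ for every $x$; in a semi-complete digraph $d\equiv0$. Under the hypothesis of Theorem 3,
$$\sum_x d(x)\le 2Kn. \tag{1}$$

**A shortcut that fails.** Only linearly many of the quadratically many pairs are non-adjacent, so one is tempted to pass to a semi-complete digraph and quote the known finiteness result. One could delete vertices: the non-adjacency graph has bounded average degree, so it has a linear independent set, which induces a large semi-complete subdigraph. But this is a proper subdigraph of $D$ unless $D$ is itself semi-complete. A proper subdigraph is 2-dicolorable, hence not 3-dicritical, and the quoted result says nothing about it. One could instead add the missing arcs: the result contains $D$ properly, and $D$ is not 2-dicolorable, so again the result is not 3-dicritical. The bidirected 5-cycle shows both failures: its largest semi-complete subdigraphs are digons, and anything obtained by adding arcs contains it properly. Criticality has to be used inside $D$ itself.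

**From now on $D$ is 3-dicritical with at most $Kn$ non-adjacent pairs.** We look for a contradiction when $n$ is large. All constants depend on $K$ only, and "$n$ large" means larger than a constant that depends on $K$ only.

Two textbook facts will be used. *Ramsey's theorem*: there is a number $\rho(k,c)$ such that every coloring with $c$ colors of the pairs of a set of at least $\rho(k,c)$ elements has a monochromatic $k$-subset. *Independent sets*: a graph with $N$ vertices and maximum degree at most $\Delta$ has an independent set of size at least $N/(\Delta+1)$; pick a vertex, delete it and its at most $\Delta$ neighbors, and repeat.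

## 5. What deleting one arc tells us

Write $I(u,v)=N^+(u)\cap N^-(v)$, the set of vertices $x$ with $u\to x\to v$. There are no loops, so $u,v\notin I(u,v)$.

**Lemma 4.** For every arc $uv$ of $D$ there is a partition $(A,B)$ of $V(D)$, called a *$uv$-coloring*, such that $u,v\in A$, the set $B$ is acyclic, and every cycle of $D[A]$ contains the arc $uv$. Moreover, for every such partition:

(i) $I(u,v)\subseteq B$; in particular $I(u,v)$ is acyclic;

(ii) $D[B\cup\{u\}]$ contains a cycle.

*Proof.* Take a 2-dicoloring of $D\setminus uv$. As $D$ is not 2-dicolorable, some class $A$ contains a cycle of $D$. All cycles of $D[A]$ use $uv$, because $A$ is acyclic in $D\setminus uv$; so $u,v\in A$. The other class $B$ does not contain $u$, so $D[B]$ does not contain the arc $uv$ and is acyclic.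

For any such partition, $D[A]$ contains a cycle, since $B$ is acyclic and $D$ is not 2-dicolorable. This cycle uses $uv$; let $P'$ be its part from $v$ to $u$, a path that does not use $uv$.

(i) If $x\in I(u,v)\cap A$, then $u\to x\to v$ followed by $P'$ is a closed walk in $D[A]$ that avoids the arc $uv$. It contains a cycle of $D[A]$ that avoids $uv$, a contradiction.

(ii) Every cycle of $D[A]$ passes through $u$, so $A\setminus\{u\}$ is acyclic. If $B\cup\{u\}$ were acyclic too, $D$ would be 2-dicolorable. $\square$

*Example.* In $P_7$ with $uv=01$, Example C gives the $uv$-coloring $A=\{0,1,3,5\}$, $B=\{2,4,6\}$. Here $N^+(0)=\{1,2,4\}$ and $N^-(1)=\{0,6,4\}$, so $I(0,1)=\{4\}\subseteq B$. And $B\cup\{0\}$ contains the cycle $0\to2\to6\to0$.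

Part (i) will be the quick way to a contradiction: find an arc $uv$ and a cycle all of whose vertices lie between $u$ and $v$ in the sense $u\to x\to v$.

## 6. Ordered patterns and the ones that cannot occur

In a large and almost semi-complete digraph, Ramsey's theorem produces very regular substructures. This section lists those which Lemma 4 forbids.

**Definition (pattern).** A *pattern* of length $k$ consists of $2k$ distinct vertices $x_1,\dots,x_k,y_1,\dots,y_k$ with $x_i\to x_j$ for all $i<j$, and parameters $\sigma\in\{+,-\}$ and $L,R\in\{\text{in},\text{out}\}$, such that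

* $\sigma=+$: $y_i\to y_j$ for all $i<j$; $\sigma=-$: $y_j\to y_i$ for all $i<j$;
* $L=\text{in}$: $x_j\to y_i$ for all $j<i$; $L=\text{out}$: $y_i\to x_j$ for all $j<i$;
* $R=\text{in}$: $x_j\to y_i$ for all $j>i$; $R=\text{out}$: $y_i\to x_j$ for all $j>i$.

Additional opposite arcs are allowed, and nothing is required between $x_i$ and $y_i$. Read from $y_i$: $L$ tells how $y_i$ is joined to the $x$'s on its left, that is, with smaller index, and $R$ how it is joined to those on its right.

*Example.* In a transitive tournament with order $x_1,y_1,x_2,y_2,\dots,x_k,y_k$ the $x$'s and $y$'s form a pattern with $(L,R,\sigma)=(\text{in},\text{out},+)$, and $x_i\to y_i$.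

**Lemma 5.** Let $x_1,\dots,x_N,y_1,\dots,y_N$ be distinct vertices with $x_i\to x_j$ for $i<j$, the $y$'s pairwise adjacent, and $x_i,y_j$ adjacent for $i\ne j$. If $N\ge\rho(k,8)$, then some $k$ indices, in their order, give a pattern of length $k$.

*Proof.* For each adjacent pair choose one arc joining it. Color the pair of indices $i<j$ by three bits: the directions of the arcs chosen for $y_iy_j$, for $y_ix_j$, and for $x_iy_j$. On a monochromatic $k$-subset, the first bit is constant and gives $\sigma$, the second gives $R$, and the third gives $L$. $\square$

**Lemma 6.** $D$ contains no pattern of length $k\ge10$ with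

(i) $(L,R)=(\text{out},\text{in})$;

(ii) $(L,R,\sigma)=(\text{in},\text{out},-)$;

(iii) $(L,R)=(\text{out},\text{out})$ and $x_i\to y_i$ for all $i$;

(iv) $(L,R)=(\text{in},\text{in})$ and $y_i\to x_i$ for all $i$.

*Proof of (iii) and (iv).* Here we only need a cycle inside some $I(\cdot,\cdot)$.

(iii) We have $y_i\to x_j$ for all $i\ne j$. Let $\{l,l'\}=\{2,3\}$ be named so that $y_l\to y_{l'}$. Then $y_l\to x_4$ is an arc, and $I(y_l,x_4)$ contains

* $x_1$, as $y_l\to x_1\to x_4$;
* $x_{l'}$, as $y_l\to x_{l'}\to x_4$;
* $y_{l'}$, as $y_l\to y_{l'}\to x_4$.

But $x_1\to x_{l'}\to y_{l'}\to x_1$ is a cycle, contradicting Lemma 4(i).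

(iv) We have $x_j\to y_i$ for all $i\neq j$. Let $\{l,l'\}=\{2,3\}$ be named so that $y_{l'}\to y_l$. Then $x_1\to y_l$ is an arc, and $I(x_1,y_l)$ contains

* $x_{l'}$, as $x_1\to x_{l'}\to y_l$;
* $x_4$, as $x_1\to x_4\to y_l$;
* $y_{l'}$, as $x_1\to y_{l'}\to y_l$.

But $x_{l'}\to x_4\to y_{l'}\to x_{l'}$ is a cycle, contradicting Lemma 4(i).

*Proof of (i).* Here we follow the colors of a $uv$-coloring. First we shift indices so that the relation between $x_i$ and $y_i$, which is unknown, plays no role. Put $t_j=x_{2j}$ and $w_j=y_{2j-1}$ for $1\le j\le5$. Since $2j>2l-1$ exactly when $j\ge l$, we get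
$$t_i\to t_j\ (i<j),\qquad t_j\to w_l\ (j\ge l),\qquad w_l\to t_i\ (i<l).$$

*Case $\sigma=+$*, so $w_l\to w_{l'}$ for $l<l'$. Take a $t_4w_3$-coloring $(A,B)$. We have $t_4\to t_5\to w_3$, $t_4\to w_1\to w_3$ and $t_4\to w_2\to w_3$, so $t_5,w_1,w_2\in I(t_4,w_3)\subseteq B$. Now we determine three more colors.

* $w_1\to w_2\to t_1\to w_1$ is a cycle and $w_1,w_2\in B$, so $t_1\in A$.
* If $t_3\in A$, then $w_3\to t_1\to t_3\to w_3$ is a cycle of $D[A]$ avoiding the arc $t_4w_3$, a contradiction. So $t_3\in B$.
* If $w_4\in A$, then $t_4\to w_4\to t_1\to t_4$ is a cycle of $D[A]$ avoiding $t_4w_3$, a contradiction. So $w_4\in B$.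

Now $t_3\to t_5\to w_4\to t_3$ is a cycle in $D[B]$, a contradiction.

*Case $\sigma=-$*, so $w_{l'}\to w_l$ for $l<l'$. Take a $t_3w_2$-coloring $(A,B)$. As $t_3\to t_4\to w_2$ and $t_3\to w_3\to w_2$, both $t_4$ and $w_3$ are in $B$. For $j=1,2$ the cycle $t_j\to t_4\to w_3\to t_j$ shows that $t_j\in A$. Then $w_2\to t_1\to t_2\to w_2$ is a cycle of $D[A]$ avoiding $t_3w_2$, a contradiction.

*Proof of (ii).* We exchange the roles of the $x$'s and the $y$'s and reverse the order, which turns the pattern into one excluded by (i). Put $X'_m=y_{k+1-m}$ and $Y'_m=x_{k+1-m}$.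

* For $m<l$ we have $k+1-l<k+1-m$, so $\sigma=-$ gives $X'_m\to X'_l$.
* For $m<l$, $L=\text{in}$ gives $x_{k+1-l}\to y_{k+1-m}$, that is, $Y'_l\to X'_m$. This is "out" on the left.
* For $m>l$, $R=\text{out}$ gives $y_{k+1-m}\to x_{k+1-l}$, that is, $X'_m\to Y'_l$. This is "in" on the right.
* For $m<l$, $x_{k+1-l}\to x_{k+1-m}$, that is, $Y'_l\to Y'_m$.

So $(X',Y')$ is a pattern with $(L,R)=(\text{out},\text{in})$, contradicting (i). $\square$

**The patterns that survive.** If $(L,R,\sigma)=(\text{in},\text{out},+)$ and $x_i\to y_i$, the prescribed arcs all go forward in the order $x_1,y_1,x_2,y_2,\dots$. They form an acyclic digraph, so no contradiction can come from a cycle among them. Similarly $(\text{in},\text{in})$ with $x_i\to y_i$ and $(\text{out},\text{out})$ with $y_i\to x_i$ prescribe only acyclic sets of arcs. To exclude such a pattern we need extra vertices attached to it. The last section attaches a single one.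

## 7. Light vertices, a maximum acyclic set $S$, and a clique $T$ inside it

This section fixes a backbone of $D$: a long ordered acyclic set whose vertices have few non-neighbors. All constants are collected here. Let
$$d_0=12K,\qquad \tau=\frac1{6(d_0+1)},\qquad h=4d_0+2,\qquad q=d_0+3 .$$
Choose integers $0=\lambda_0<\lambda_1<\dots<\lambda_q$ recursively so that, with $\ell_j=\lambda_j-\lambda_{j-1}$, for all $0\le j<q$,
$$\ell_{j+1}>h,\qquad \frac{2K(h+1)(\lambda_j+1)}{\ell_{j+1}-h}\le\frac{\tau}{8q},\qquad \frac{\lambda_j+1}{\lambda_{j+1}}\le\frac{\tau}{16q}. \tag{2}$$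
This is possible: for given $\lambda_j$, all three hold once $\lambda_{j+1}$ is large. Finally put
$$c_0=\frac{\tau}{4(3d_0+1)(\lambda_q+1)},$$
and let $M$ be an integer with $M\ge\max(12K,4K/c_0)$.

**Definition (light).** A vertex $x$ is *light* if $d(x)\le M$. Let $\Lambda$ be the set of light vertices and $H=V\setminus\Lambda$.

In a semi-complete digraph every vertex is light. In general, (1) gives
$$|H|\le\frac{2Kn}{M}\le\min\Big(\frac{c_0n}2,\ \frac n6\Big). \tag{3}$$

**The set $S$.** Let $S$ be a maximum acyclic subset of $\Lambda$. For any $x\in\Lambda$ the digraph $D-x$ is 2-dicolorable, so $\Lambda\setminus\{x\}$ is the union of two acyclic sets. Hence $|S|\ge(|\Lambda|-1)/2\ge(5n/6-1)/2\ge n/3$ for $n$ large. Fix a topological order $s_1,\dots,s_N$ of $D[S]$ and put $\mathrm{pos}(s_i)=i$. Two adjacent vertices of $S$ are joined by exactly one arc, since a digon is a cycle, and this arc goes from the smaller to the larger position. Let $Z=V\setminus S$.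

**The set $T$.** By (1), fewer than $n/6$ vertices have $d(x)>12K=d_0$. So at least $n/3-n/6=n/6$ vertices of $S$ have $d\le d_0$. On these, the non-adjacency graph has maximum degree at most $d_0$, so at least $\frac{n}{6(d_0+1)}=\tau n$ of them are pairwise adjacent. Fix such a set $T\subseteq S$:
$$|T|\ge\tau n,\qquad \text{the vertices of }T\text{ are pairwise adjacent},\qquad d(t)\le d_0\text{ for }t\in T.$$
Let $v$ be the last vertex of $T$ in the order. It stays fixed until the end.

## 8. Short cycles through vertices outside $S$

**Definition (gadget).** A *gadget* $(y,P)$ consists of a vertex $y\in\Lambda\setminus S$ and a path $P$ in $D[S]$ from $a$ to $b$ (possibly $a=b$) with $y\to a$, $b\to y$ and $|V(P)|\le3M+2$. Its *interval* is $[\mathrm{pos}(a),\mathrm{pos}(b)]$.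

The interval contains the positions of all vertices of $P$, and $V(P)\cup\{y\}$ contains a cycle.

*Example.* In $P_7$ all vertices are light, and $S=\{1,2,3\}$ is a maximum acyclic set, with $\mathrm{pos}(i)=i$. The other vertices $0,4,5,6$ have the gadgets
$$0\to2\to3\to0,\qquad 4\to1\to2\to4,\qquad 5\to2\to3\to5,\qquad 6\to1\to2\to6,$$
with intervals $[2,3],[1,2],[2,3],[1,2]$.

**Lemma 7.** Every $y\in\Lambda\setminus S$ belongs to a gadget whose interval $[f,e]$ satisfies $e-f\le3M+1$.

*Proof.* By maximality of $S$, the set $S\cup\{y\}\subseteq\Lambda$ contains a cycle, which passes through $y$. So there are $f\le e$ with $y\to s_f$, $s_e\to y$ and a path, possibly trivial, from $s_f$ to $s_e$ in $D[S]$. Choose these with $e-f$ minimal. Let $f<k<e$ and suppose $s_k$ is adjacent to all of $y,s_f,s_e$. Then $s_f\to s_k\to s_e$. If $s_k\to y$, the pair $(f,k)$ is a smaller choice; if $y\to s_k$, the pair $(k,e)$ is. This is a contradiction. So each $s_k$ with $f<k<e$ is non-adjacent to one of the three light vertices $y,s_f,s_e$, and there are at most $3M$ such $k$. Thus $e-f\le3M+1$. All positions on the path lie in $[f,e]$, so it has at most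 $3M+2$ vertices. $\square$

The natural next thought is to take many gadgets and apply Ramsey's theorem to them. This works when their intervals are disjoint.

**Lemma 8.** There is $r_1=r_1(M)$ such that there are no $r_1$ gadgets with distinct $y$'s and pairwise disjoint intervals.

*Proof.* Let $g=3M+3$ and $r_1=(gM+1)\,\rho(10,32)$. Suppose such gadgets $(y_i,P_i)$ exist, with $P_i$ from $a_i$ to $b_i$, and let $\Gamma_i=V(P_i)\cup\{y_i\}$.

**Step 1: make everything adjacent.** The sets $\Gamma_i$ are pairwise disjoint and consist of at most $g$ light vertices. Join indices $i,j$ if some vertex of $\Gamma_i$ is non-adjacent to some vertex of $\Gamma_j$. This graph has maximum degree at most $gM$, so there are $\rho(10,32)$ pairwise unjoined indices. Keep only these, indexed in the order of the intervals. For $i<j$ every vertex of $P_i$ is adjacent to, and lies before, every vertex of $P_j$, so it dominates it.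

**Step 2: make everything regular.** Choose one arc for each adjacent pair. For $i<j$, color $\{i,j\}$ by the directions of the arcs chosen for $y_iy_j$, $y_ia_j$, $y_ib_j$, $a_iy_j$, $b_iy_j$; these are $2^5=32$ colors. Ramsey's theorem gives 10 indices, renamed $1,\dots,10$, on which $(a_i),(y_i)$ form a pattern with parameters $(L_a,R_a)$, and $(b_i),(y_i)$ form a pattern with parameters $(L_b,R_b)$, with a common $\sigma$.

**Step 3: use the cycle in $\Gamma_2$.** We show that $L_a=L_b=\text{out}$ or $R_a=R_b=\text{in}$. Suppose not. Then $L_x=\text{in}$ and $R_{x'}=\text{out}$ for some $x,x'\in\{a,b\}$. Now $x_1\to x'_3$ is an arc. We have $x_1\to y_2$ since $L_x=\text{in}$, and $y_2\to x'_3$ since $R_{x'}=\text{out}$. Also $x_1\to w\to x'_3$ for every $w\in V(P_2)$. So $\Gamma_2\subseteq I(x_1,x_3')$, and $\Gamma_2$ contains a cycle, contradicting Lemma 4(i).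

**Step 4: finish with Lemma 6.** Suppose $L_a=L_b=\text{out}$. If $R_b=\text{in}$, the pattern $(b_i),(y_i)$ contradicts Lemma 6(i). If $R_b=\text{out}$, it contradicts Lemma 6(iii), because $b_i\to y_i$. Suppose $R_a=R_b=\text{in}$. If $L_a=\text{out}$, the pattern $(a_i),(y_i)$ contradicts Lemma 6(i). If $L_a=\text{in}$, it contradicts Lemma 6(iv), because $y_i\to a_i$. $\square$

**Where this approach stops.** Every light vertex outside $S$ has a gadget, but nothing keeps the intervals apart. Take three transitive tournaments $S_1,S_2,Y$ on $r$ vertices each, with all arcs from $S_1$ to $S_2$, from $S_2$ to $Y$ and from $Y$ to $S_1$. A set that meets all three parts contains a directed triangle, and the union of two parts is acyclic, so $S=S_1\cup S_2$ is a maximum acyclic set; every vertex is light. The topological order of $S$ lists $S_1$ first and then $S_2$. Each $y\in Y$ dominates exactly $S_1$ in $S$ and is dominated exactly by $S_2$, so its shortest interval is $[r,r+1]$, the same for all $y$. This tournament is 2-dicolorable, by $S$ and $Y$, so it is not a counterexample to anything. It does show that short intervals together with maximality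 of $S$ are compatible with all intervals coinciding, and then Lemma 8 says nothing.

For our $D$ the lemma means that the gadgets pile up at boundedly many places. In one pile, linearly many vertices $z$ have the same two contacts with $S$: $z\to a$ and $b\to z$ for fixed $a,b\in S$.

**The way past it.** Suppose that each $z$ in the pile also has its own in-neighbor $x(z)\in S$, that these are spread out along $S$, and that they all lie on the same side of $a$ and $b$. Ramsey's theorem turns the pairs $(x(z),z)$ into a pattern with $x_i\to z_i$. If this is the surviving pattern $(\text{in},\text{out},+)$ and the $x_i$ come after $a$, then $a\to x_2\to z_2\to a$ is a cycle, and we will see that it lies inside $I(z_1,x_3)$. So $a$ is the extra vertex that kills the surviving pattern. The task is to produce many vertices $z$ with a private, spread-out contact.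

To obtain it, apply Lemma 4 to the arcs $uv$ for many $u\in T$, with $v$ the fixed last vertex of $T$. Almost all vertices of $S$ between $u$ and $v$ lie in $I(u,v)$, hence in $B$. By Lemma 4(ii), adding $u$ to $B$ creates a cycle. It cannot stay inside $S$, and the place where it leaves $S$ should be near $u$. To make "near" meaningful we need $u$'s around which adjacency is not exceptional.

## 9. Windows along the order, and good vertices

For $u\in T$ with $\mathrm{pos}(u)+\lambda_q<\mathrm{pos}(v)$ let $W_0(u)=\{u\}$ and, for $1\le j\le q$,
$$W_j(u)=\{s\in S:\ \mathrm{pos}(u)+\lambda_{j-1}<\mathrm{pos}(s)\le\mathrm{pos}(u)+\lambda_j\}.$$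
So $|W_j(u)|=\ell_j$, and all windows lie before $v$. To illustrate the indexing only: with $\lambda_1=2$, $\lambda_2=6$ and $u=s_{10}$ we would have $W_1(u)=\{s_{11},s_{12}\}$ and $W_2(u)=\{s_{13},\dots,s_{16}\}$.

**Definition (good vertex).** Such a $u$ is *good* if for all $0\le j<q$:

* (G1) $T\cap W_{j+1}(u)\ne\emptyset$;
* (G2) every $x\in V$ adjacent to a vertex of $W_0(u)\cup\dots\cup W_j(u)$ is adjacent to at least $h$ vertices of $W_{j+1}(u)$.

*Example.* Suppose $D$ is semi-complete and $T=S$. Then every $u\in T$ with $\mathrm{pos}(u)+\lambda_q<\mathrm{pos}(v)$ is good: (G1) is clear, and any $x$ is adjacent to all vertices of $W_{j+1}(u)$ except possibly itself, hence to at least $\ell_{j+1}-1\ge h$ of them. In general, a failure of (G2) at $x$ costs at least $\ell_{j+1}-h$ non-neighbors of $x$, and (1) bounds the total cost.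

**Lemma 9.** For $n$ large there are at least $\tau n/2$ good vertices.

*Proof.* At most $\lambda_q+1$ vertices of $T$ violate $\mathrm{pos}(u)+\lambda_q<\mathrm{pos}(v)$: their positions lie in $[\mathrm{pos}(v)-\lambda_q,\mathrm{pos}(v)]$. Consider only the other vertices of $T$, and fix $j$ with $0\le j<q$.

**Step 1: few $u$ fail (G1) at $j$.** List $T$ as $t_1,t_2,\dots$ in order, and let $c=\lambda_j+1$. Suppose $t_{a+c}$ exists and $\mathrm{pos}(t_{a+c})\le\mathrm{pos}(t_a)+\lambda_{j+1}$. Then $t_{a+1},\dots,t_{a+c}$ occupy $\lambda_j+1$ positions in $(\mathrm{pos}(t_a),\mathrm{pos}(t_a)+\lambda_{j+1}]$. At most $\lambda_j$ of these positions are at most $\mathrm{pos}(t_a)+\lambda_j$, so one of these vertices lies in $W_{j+1}(t_a)$, and (G1) holds at $j$. So a failure means that $t_{a+c}$ does not exist, which happens for at most $c$ values of $a$, or that $\mathrm{pos}(t_{a+c})-\mathrm{pos}(t_a)>\lambda_{j+1}$. The sum of these differences over all $a$ is at most $cN\le cn$, because in each residue class of $a$ modulo $c$ it telescopes to at most $N$. So the second alternative holds for at most $cn/\lambda_{j+1}\le\tau n/(16q)$ values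 of $a$, by (2). Altogether (G1) fails at $j$ for at most $\tau n/(16q)+c\le\tau n/(8q)$ vertices, for $n$ large.

**Step 2: few $u$ fail (G2) at $j$.** For $x\in V$ let $U_x$ be the set of $u$ for which (G2) fails at $j$ with this $x$: $x$ is adjacent to a vertex of $W_0(u)\cup\dots\cup W_j(u)$, but to at most $h-1$ vertices of $W_{j+1}(u)$. Let $u_1$ be the first element of $U_x$, and let $u_{i+1}$ be the first element of $U_x$ with $\mathrm{pos}(u_{i+1})>\mathrm{pos}(u_i)+\lambda_{j+1}$, as long as there is one. The sets $W_{j+1}(u_i)$ are pairwise disjoint, and each contains at least $\ell_{j+1}-(h-1)-1=\ell_{j+1}-h$ vertices that are different from and non-adjacent to $x$. So the number of $u_i$'s is at most $d(x)/(\ell_{j+1}-h)$.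

Every $u\in U_x$ satisfies $\mathrm{pos}(u_i)\le\mathrm{pos}(u)\le\mathrm{pos}(u_i)+\lambda_{j+1}$ for some $i$. For given $i$ we count these $u$.

* Those with $\mathrm{pos}(u)\le\mathrm{pos}(u_i)+\lambda_j$: at most $\lambda_j+1$.
* Those with $\mathrm{pos}(u)>\mathrm{pos}(u_i)+\lambda_{j+1}-\lambda_j$: at most $\lambda_j$.
* For the others, the positions in $[\mathrm{pos}(u),\mathrm{pos}(u)+\lambda_j]$ all lie in $(\mathrm{pos}(u_i)+\lambda_j,\mathrm{pos}(u_i)+\lambda_{j+1}]$, so $W_0(u)\cup\dots\cup W_j(u)\subseteq W_{j+1}(u_i)$. Hence $x$ has a neighbor in $W_{j+1}(u_i)$ at a position in $[\mathrm{pos}(u),\mathrm{pos}(u)+\lambda_j]$. As $x$ has at most $h-1$ neighbors in $W_{j+1}(u_i)$, and each of them serves at most $\lambda_j+1$ vertices $u$, there are at most $(h-1)(\lambda_j+1)$ such $u$.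

The sum is at most $(h+1)(\lambda_j+1)$, so $|U_x|\le d(x)(h+1)(\lambda_j+1)/(\ell_{j+1}-h)$. Summing over $x$ and using (1) and (2), (G2) fails at $j$ for at most $2Kn(h+1)(\lambda_j+1)/(\ell_{j+1}-h)\le\tau n/(8q)$ vertices.

**Step 3: total.** Over all $q$ values of $j$, at least $\tau n-(\lambda_q+1)-2q\cdot\tau n/(8q)=\tfrac34\tau n-(\lambda_q+1)\ge\tau n/2$ vertices are good, for $n$ large. $\square$

## 10. The shortest cycle created by a good vertex

Let $u$ be good. Both $u$ and $v$ are in $T$ and $\mathrm{pos}(u)<\mathrm{pos}(v)$, so $u\to v$ is an arc. Fix a $uv$-coloring $(A,B)=(A_u,B_u)$.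

**Step 1: almost everything in $S$ between $u$ and $v$ is in $B$.** Let $E_u$ be the set of $s\in S$ with $\mathrm{pos}(u)<\mathrm{pos}(s)<\mathrm{pos}(v)$ that are non-adjacent to $u$ or to $v$. Then $|E_u|\le2d_0$. If $s\in S\setminus E_u$ lies strictly between $u$ and $v$, then $u\to s\to v$, so $s\in I(u,v)$. By Lemma 4(i),
$$\text{every } s\in S\setminus E_u\text{ with }\mathrm{pos}(u)<\mathrm{pos}(s)<\mathrm{pos}(v)\text{ is in }B_u. \tag{4}$$
In particular all $s\in T$ strictly between $u$ and $v$ are in $B_u$, since vertices of $T$ are pairwise adjacent. Note also that (4) applies to all vertices of $W_1(u)\cup\dots\cup W_q(u)$ outside $E_u$.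

**Step 2: a cycle of bounded length.** By Lemma 4(ii), let $\mathcal C=x_0x_1\dots x_{c-1}x_0$ be a shortest cycle of $D[B\cup\{u\}]$. As $B$ is acyclic, $\mathcal C$ contains $u$; let $x_0=u$ and $p=x_{c-1}$. So $x_1,\dots,x_{c-1}\in B$ and $p\to u$. An arc between two vertices of $\mathcal C$ that is not an arc of $\mathcal C$ would give, together with a part of $\mathcal C$, a shorter cycle. So non-consecutive vertices of $\mathcal C$ are non-adjacent, and therefore $c-3\le d(u)\le d_0$, that is,
$$c\le d_0+3 .$$

**Step 3: two cases.** As $p$ is adjacent to $u$, (G2) with $j=0$ gives at least $h$ vertices of $W_1(u)$ adjacent to $p$. At least $h-2d_0=2d_0+2$ of these lie outside $E_u$. Let $F_u$ be the set of vertices of $W_1(u)\setminus E_u$ that are adjacent to $p$. We call $u$ *returning* if at most $d_0$ vertices of $F_u$ are out-neighbors of $p$, and *forwarding* if at least $d_0+1$ are.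

**Lemma 10.** Let $u$ be returning. Then $p\in Z$, and there are at least $d_0+2$ vertices $s\in W_1(u)\setminus E_u$ with $u\to s\to p$. Each vertex $p$ arises in this way from at most one returning $u$.

*Proof.* At least $d_0+2$ vertices $s\in F_u$ are not out-neighbors of $p$, so $s\to p$; and $u\to s$ because $s\notin E_u$. If $p$ were in $S$, then $p\to u$ would give $\mathrm{pos}(p)<\mathrm{pos}(u)$, so all of the at least $2d_0+2$ vertices of $F_u$ would be out-neighbors of $p$, a contradiction. So $p\in Z$.

Suppose the same $p$ arises from returning $u$ and $u'$ with $\mathrm{pos}(u)<\mathrm{pos}(u')$. We look for a triangle inside $B_u$. We have $p\in B_u$, and $p\to u'$. Also $u'\in B_u$ by (4), because $u'\in T$ lies strictly between $u$ and $v$. There are at least $d_0+2$ vertices $s'\in W_1(u')\setminus E_{u'}$ with $u'\to s'\to p$. They are all adjacent to $v$, and at most $d_0$ of them are non-adjacent to $u$. So some such $s'$ is adjacent to both $u$ and $v$. It lies strictly between $u$ and $v$, so $s'\in B_u$ by (4). Then $p\to u'\to s'\to p$ is a cycle in $D[B_u]$, a contradiction. $\square$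

**Lemma 11.** Let $u$ be forwarding. Then some vertex $z\in Z$ of $\mathcal C$ has

(a) an in-neighbor in $S$ with position in $[\mathrm{pos}(u),\mathrm{pos}(u)+\lambda_q]$, and

(b) at most $3d_0$ in-neighbors in $S$ with positions in $(\mathrm{pos}(u)+\lambda_2,\mathrm{pos}(v))$.

We fix one such $z$, namely the first vertex of $\mathcal C$ after $u$ that is in $Z$. Each vertex $z$ arises in this way from at most $(3d_0+1)(\lambda_q+1)$ forwarding vertices $u$.

*Proof.* **Step 1: a vertex $t$ from which the cycle cannot be reached in $B$.** By (G1) with $j=1$ there is $t\in T\cap W_2(u)$, and $t\in B$ by (4). As $d(t)\le d_0$, one of the at least $d_0+1$ out-neighbors of $p$ in $F_u$ is adjacent to $t$; call it $s'$. It lies before $t$, so $p\to s'\to t$, and $s'\in B$ by (4). We claim: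
$$\text{for } 1\le i\le c-1,\ D[B]\text{ has no path from } t \text{ to } x_i,\text{ not even a trivial one.} \tag{5}$$
Indeed, such a path, followed by the part of $\mathcal C$ from $x_i$ to $p$ and by $p\to s'\to t$, would be a closed walk in $D[B]$.

**Step 2: the cycle leaves $S$.** As $S$ is acyclic, $\mathcal C$ is not contained in $S$. Let $m\ge1$ be minimal with $z:=x_m\in Z$. Then $m\le c-1\le d_0+2$, and $x_0,\dots,x_{m-1}\in S$ have increasing positions.

**Step 3: it stays close to $u$ until then.** We claim that $x_i\in W_0(u)\cup\dots\cup W_{i+2}(u)$ for $0\le i\le m-1$. For $i=0$ this is clear. Let $i\ge1$. By induction $x_i$ is adjacent to the vertex $x_{i-1}$ of $W_0(u)\cup\dots\cup W_{i+1}(u)$. Since $i+2\le m+1\le d_0+3=q$, we may use (G2) with $j=i+1$: $x_i$ has at least $h$ neighbors in $W_{i+2}(u)$. Suppose $\mathrm{pos}(x_i)>\mathrm{pos}(u)+\lambda_{i+2}$. Then all these neighbors are in-neighbors of $x_i$. At most $2d_0$ of them are in $E_u$ and at most $d_0$ are non-adjacent to $t$; and none of them is $t$, since $i+2\ge3$ and $t\in W_2(u)$. As $h>3d_0$, one of them, say $s$, is outside $E_u$ and adjacent to $t$. Then $s\in B$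 by (4), $s$ comes after $t$, and $t\to s\to x_i$ is a path in $D[B]$, contradicting (5). So $\mathrm{pos}(u)<\mathrm{pos}(x_i)\le\mathrm{pos}(u)+\lambda_{i+2}$, which proves the claim.

**Step 4: (a) and (b).** The vertex $x_{m-1}$ is an in-neighbor of $z$, and by Step 3 with $i=m-1$ its position lies between $\mathrm{pos}(u)$ and $\mathrm{pos}(u)+\lambda_{m+1}\le\mathrm{pos}(u)+\lambda_q$. This is (a). For (b), let $s\in S$ with $\mathrm{pos}(u)+\lambda_2<\mathrm{pos}(s)<\mathrm{pos}(v)$ and $s\to z$. If $s\notin E_u$ and $s$ is adjacent to $t$, then $s\in B$ by (4), and $s$ comes after $t$, so $t\to s\to z$ is a path in $D[B]$ ending at $z=x_m$, contradicting (5). So each such $s$ is in $E_u$ or non-adjacent to $t$, and there are at most $2d_0+d_0=3d_0$ of them.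

**Step 5: few $u$ for each $z$.** Let $w$ be the last in-neighbor of $z$ in $S$ with position in $[\mathrm{pos}(u),\mathrm{pos}(u)+\lambda_q]$; it exists by (a), and it lies before $v$. In-neighbors of $z$ in $S$ after $w$ and before $v$ have positions larger than $\mathrm{pos}(u)+\lambda_q$, hence larger than $\mathrm{pos}(u)+\lambda_2$, so by (b) there are at most $3d_0$ of them. Hence $w$ is among the last $3d_0+1$ in-neighbors of $z$ in $S$ before $v$, a set that depends only on $z$. And $\mathrm{pos}(w)-\lambda_q\le\mathrm{pos}(u)\le\mathrm{pos}(w)$ leaves at most $\lambda_q+1$ possibilities for $u$ once $w$ is known. $\square$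

For each good $u$ we now keep fixed the coloring, the cycle $\mathcal C$ and the resulting vertex, which is $p$ if $u$ is returning and $z$ if $u$ is forwarding. By Lemma 9, at least $\tau n/4$ good vertices are returning, or at least $\tau n/4$ are forwarding.

## 11. Many returning vertices give disjoint gadgets

Suppose at least $\tau n/4$ good vertices are returning. We show that they produce too many disjoint gadgets.

By Lemma 10 they give at least $\tau n/4\ge c_0n$ distinct vertices $p\in Z$. By (3), at least $c_0n/2$ of these are light, that is, in $\Lambda\setminus S$; the corresponding $u$'s are distinct. Going through these $u$'s in order, choose greedily at least $c_0n/(2(\lambda_1+1))$ of them that are pairwise more than $\lambda_1$ apart; each chosen $u$ rules out only positions in $[\mathrm{pos}(u),\mathrm{pos}(u)+\lambda_1]$. For each chosen $u$, Lemma 10 gives $s\in W_1(u)$ with $p\to u\to s\to p$. This is a gadget with $y=p$ and path $u\to s$, and its interval lies inside $[\mathrm{pos}(u),\mathrm{pos}(u)+\lambda_1]$. So the intervals are pairwise disjoint and the $p$'s are distinct. For $n$ large this contradicts Lemma 8.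

## 12. Many forwarding vertices give a pattern attached to $a$ or $b$

Suppose at least $\tau n/4$ good vertices are forwarding. By Lemma 11 they give at least
$$\frac{\tau n}{4(3d_0+1)(\lambda_q+1)}=c_0n$$
distinct vertices $z\in Z$, and by (3) at least $c_0n/2$ of them are in $\Lambda\setminus S$. For each of these, fix one forwarding $u(z)$ from which it arises. Each $u$ gives one $z$, so the $u(z)$ are distinct.

**Step 1: find a pile of gadgets with common contacts $a,b$.** By Lemma 7 each $z$ has a gadget with interval $J_z=[f,e]$, $e-f\le3M+1$. Repeatedly pick the interval $J_z$ with smallest right endpoint among those that contain no previously chosen point, and choose its right endpoint as a new point. Each picked interval has a right endpoint at least as large as the earlier ones and contains none of the earlier chosen points, so it lies to the right of all of them. Hence the picked intervals are pairwise disjoint, and by Lemma 8 fewer than $r_1$ are picked. At the end every $J_z$ contains a chosen point. So some point lies in at least $c_0n/(2r_1)$ of the intervals $J_z$. For intervals containing a given point there are at most $(3M+2)^2$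 possible pairs $(f,e)$. So at least $c_3n$ of the $z$'s have the same pair $(f,e)$, where $c_3=c_0/(2r_1(3M+2)^2)$. Put $a=s_f$ and $b=s_e$. For all these $z$,
$$z\to a,\qquad b\to z. \tag{6}$$

**Step 2: thin out, to obtain private contacts and full adjacency.** Each of the following operations keeps a number of $z$'s that is linear in $n$.

* *All $u(z)$ on one side.* Discard the at most $e-f+\lambda_q+1\le3M+2+\lambda_q$ vertices $z$ with $f-\lambda_q\le\mathrm{pos}(u(z))\le e$. Keep at least half of the rest so that either ($\beta^+$) $\mathrm{pos}(u(z))>e$ for all kept $z$, or ($\beta^-$) $\mathrm{pos}(u(z))+\lambda_q<f$ for all kept $z$.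
* *Spread.* Keep at least a fraction $1/(\lambda_q+1)$ so that the $u(z)$ are pairwise more than $\lambda_q$ apart. By Lemma 11(a), let $x(z)\in S$ be an in-neighbor of $z$ with position in $[\mathrm{pos}(u(z)),\mathrm{pos}(u(z))+\lambda_q]$. The $x(z)$ are distinct and ordered like the $u(z)$. They differ from $a$ and $b$: their positions are larger than $e$ in case ($\beta^+$) and smaller than $f$ in case ($\beta^-$).
* *Adjacency to $a,b$.* Discard the at most $2M$ vertices $z$ for which $x(z)$ is non-adjacent to $a$ or to $b$; recall that $a,b\in S$ are light.
* *Adjacency among the pairs.* Join $z,z'$ if one of $x(z),z$ is non-adjacent to one of $x(z'),z'$. All these vertices are light and the pairs $\{x(z),z\}$ are disjoint, so this graph has maximum degree at most $2M$. Pass to an independent set, keeping at least a fraction $1/(2M+1)$.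

Index the remaining $z$'s in the order of the $x(z)$. Vertices of $S$ that are adjacent are joined forward, so the hypotheses of Lemma 5 hold. For $n$ large we obtain a pattern $x_1,\dots,x_k,z_1,\dots,z_k$, with the $z_i$ in the role of the $y_i$, with $k=\max(10,3d_0+2)$, $x_i=x(z_i)$, and $x_i\to z_i$ for all $i$.

**Step 3: determine the pattern.** We show that it is the surviving one.

* $R=\text{out}$. Suppose $R=\text{in}$. Then $x_2,\dots,x_k$ are $k-1>3d_0$ in-neighbors of $z_1$ in $S$. For $j\ge2$ we have $\mathrm{pos}(x_j)\ge\mathrm{pos}(u(z_j))>\mathrm{pos}(u(z_1))+\lambda_q$ and $\mathrm{pos}(x_j)\le\mathrm{pos}(u(z_j))+\lambda_q<\mathrm{pos}(v)$. So their positions lie in $(\mathrm{pos}(u(z_1))+\lambda_2,\mathrm{pos}(v))$, contradicting Lemma 11(b) for $u(z_1)$ and $z_1$.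
* $L=\text{in}$. Otherwise $(L,R)=(\text{out},\text{out})$ with $x_i\to z_i$, contradicting Lemma 6(iii).
* $\sigma=+$. Otherwise $(L,R,\sigma)=(\text{in},\text{out},-)$, contradicting Lemma 6(ii).

So
$$x_i\to x_j,\quad z_i\to z_j,\quad z_i\to x_j\quad(i<j),\qquad x_i\to z_j\quad(i\le j). \tag{7}$$

**Step 4: close a cycle with $a$ or $b$.** These are the extra vertices announced in Section 8.

*Case ($\beta^+$).* Here $\mathrm{pos}(x_i)>e\ge f$ and $x_i$ is adjacent to $a$, so $a\to x_i$; and $z_i\to a$ by (6). By (7), $z_1\to x_3$ is an arc, and $I(z_1,x_3)$ contains

* $a$, as $z_1\to a\to x_3$;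
* $x_2$, as $z_1\to x_2\to x_3$;
* $z_2$, as $z_1\to z_2\to x_3$.

But $a\to x_2\to z_2\to a$ is a cycle, contradicting Lemma 4(i).

*Case ($\beta^-$).* Here $\mathrm{pos}(x_i)<f\le e$ and $x_i$ is adjacent to $b$, so $x_i\to b$; and $b\to z_i$ by (6). By (7), $x_1\to z_4$ is an arc, and $I(x_1,z_4)$ contains

* $b$, as $x_1\to b\to z_4$;
* $z_2$, as $x_1\to z_2\to z_4$;
* $x_3$, as $x_1\to x_3\to z_4$.

But $z_2\to x_3\to b\to z_2$ is a cycle, contradicting Lemma 4(i).

So both the returning and the forwarding alternative are impossible when $n$ is larger than a constant $n_0(K)$. This proves Theorem 3, hence Theorem 1. With $C=0$, the conjecture is true. $\blacksquare$
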